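# Deciding whether a wreath closure is finitely based

## 1. Two theorems on the basis of $\mathcal W(\operatorname{Av}(B))$

All permutations have length at least $1$. For a permutation $\beta$, let $N(\beta)$ be the number of its nontrivial intervals, where an interval $K$ of a set $S$ is nontrivial if $2\le|K|<|S|$. Put $\exp_0(m)=m$ and $\exp_{j+1}(m)=2^{\exp_j(m)}$.

**Theorem A.** There is an algorithm which, given a finite set $B$ of permutations, decides whether $\mathcal W(\operatorname{Av}(B))$ is finitely based.

**Theorem B (stronger form).** Let $B$ be finite and nonempty, let $n$ be the maximum length of its elements, and let $M$ be the basis of $\mathcal W(\operatorname{Av}(B))$.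

1. Every $\mu\in M$ is obtained from a copy of some $\beta\in B$ by at most $4N(\beta)\le 2|\beta|^2$ pin steps (in the precise sense of Proposition 4 below). Hence if every proper pin sequence whose point set is a member of $\mathcal W(\operatorname{Av}(B))$ has length $\le\ell$ (where $\ell\ge1$), then $M$ is finite and its members have length at most $n+2n^2\ell$.
2. There are finitely many computable finite alphabets, and over each a computable regular language with a length-preserving decoding map, such that $M$ is exactly the set of decodings of the words in these languages. Hence $M$ can be computed when it is finite. The set of lengths of members of $M$ is effectively ultimately periodic. If $M$ is infinite, it has a member of every length in some infinite arithmetic progression.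
3. There is a fixed polynomial $p$ such that $M$ is finite if and only if no member of $M$ has length $\ge\exp_4(p(n))$. In particular the problem in Theorem A is elementary recursive.
4. Given also a monadic second-order (MSO) sentence $\psi$ about permutations, viewed as sets with two linear orders $<_x,<_y$, it is decidable whether some, and whether infinitely many, members of $M$ satisfy $\psi$.

Let us unpack the words. A permutation $\pi$ of $[n]$ contains $\sigma$, written $\sigma\le\pi$, if $\pi$ has a subsequence order isomorphic to $\sigma$. A permutation class is a set of permutations closed downward under $\le$, and $\operatorname{Av}(B)$ is the class of permutations containing no element of $B$. Every class equals $\operatorname{Av}(B)$ for a unique antichain $B$, its basis, namely the set of $\le$-minimal permutations outside the class. The class is finitely based if its basis is finite.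

An interval of $\pi$ is a set of contiguous positions whose values are also contiguous; a permutation is simple if its only intervals are the empty set, the singletons and everything. In other words, it is simple if it has no nontrivial interval. The permutations $1,12,21$ are simple. None of length $3$ is: in $123,132,213,231,312,321$ the pairs $12$, $32$, $21$, $23$, $12$, $32$, respectively, are intervals. The next simple permutations are $2413$ and $3142$.

For a set $X$ of permutations, $\operatorname{Si}(X)$ is the set of simple permutations in $X$. The wreath closure $\mathcal W(X)$ is the largest permutation class with the same simple permutations as $X$. For example $\mathcal W(\operatorname{Av}(132))=\operatorname{Av}(2413,3142)$; we shall derive this by hand in Section 4.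

So Theorem A answers, positively, a question from Brignall, Huczynska and Vatter, "Simple permutations and algebraic generating functions", arXiv:math/0608391 (2006): the input is a finite $B$, and we want to know whether passing to the wreath closure keeps the basis finite. The question has content because of a result of Murphy: there is a finitely based class whose wreath closure is infinitely based.

The only published result used in the proof is the Büchi–Elgot–Trakhtenbrot theorem, recalled in Section 8. Everything else is done from scratch.

## 2. Points, rectangles, and the basis as a set of minimal simple permutations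

We draw a permutation as a finite set of points in the plane with distinct $x$-coordinates and distinct $y$-coordinates, and we identify subsets with their patterns. For a point set $S$, $\operatorname{rect}(S)=X\times Y$ is the bounding rectangle, with $x$-range $X$ and $y$-range $Y$ (closed intervals).

**Definition (meeting, slicing).** A point $p$ meets $R=X\times Y$ if $x(p)\in X$ or $y(p)\in Y$. It slices $R$ if exactly one of these holds. So $p$ meets $R$ if and only if $p\in R$ or $p$ slices $R$. If $q$ slices $R$, then $q$ is vertical if $x(q)\in X$ (it lies above or below $R$: an up or a down point), and horizontal otherwise (left or right).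

**Definition (separating).** Let $q$ slice $R$. A point $p$ separates $q$ from $R$ if the following holds: for $q$ vertical, $y(p)$ is strictly between $y(q)$ and the whole $y$-range of $R$; for $q$ horizontal, the same with $x$ in place of $y$.

For example, let $R=\operatorname{rect}\{(1,2),(3,1)\}=[1,3]\times[1,2]$. The point $q=(2,4)$ slices $R$ and is an up point. The point $(5,3)$ does not meet $R$, and it separates $q$ from $R$, because $2<3<4$.

In this language, $K\subseteq S$ is an interval of $S$ if and only if no point of $S\setminus K$ meets $\operatorname{rect}(K)$. We use three consequences all the time.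

$$\text{If } K \text{ is an interval of } S \text{ and } p\in S \text{ is strictly between two points of } K \text{ in one coordinate, then } p\in K. \tag{1}$$

Next, if $K$ is an interval of $S$ and $T\subseteq S$, then $K\cap T$ is an interval of $T$, since a point of $T\setminus K$ does not meet $\operatorname{rect}(K)\supseteq\operatorname{rect}(K\cap T)$. Finally, an interval $K$ of an interval $J$ of $S$ is an interval of $S$: points of $J\setminus K$ do not meet $\operatorname{rect}(K)$, and points of $S\setminus J$ do not even meet $\operatorname{rect}(J)$.

**Definition (proper pin sequence).** This is a sequence of points $p_1,p_2,p_3,\dots$ such that, for $i\ge2$, $p_{i+1}$ slices $\operatorname{rect}(p_1,\dots,p_i)$ and lies, in one coordinate, strictly between $p_i$ and all of $p_1,\dots,p_{i-1}$.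

For example $(1,2),(3,1),(2,4),(5,3)$ is one: the third point has $x$-coordinate between $3$ and $1$ and lies above the first two; the fourth has $y$-coordinate $3$, between $4$ and $\{2,1\}$, and lies to the right of the first three.

The first step turns the question about a class into a question about a concrete set of simple permutations.

**Lemma 1.** The basis of $\mathcal W(\operatorname{Av}(B))$ is the set $M$ of $\le$-minimal elements of $\{\sigma\text{ simple}:\sigma\text{ contains an element of }B\}$.

**Proof.** Let $\mathcal C=\operatorname{Av}(B)$ and $\mathcal D=\operatorname{Av}(M)$. A simple $\sigma\notin\mathcal C$ contains an element of $B$, so it contains a minimal simple permutation with that property, that is, an element of $M$; hence $\sigma\notin\mathcal D$. A simple $\sigma\in\mathcal C$ contains no element of $M$, because $\mathcal C$ is closed downward and $M\cap\mathcal C=\emptyset$; hence $\sigma\in\mathcal D$. So $\operatorname{Si}(\mathcal D)=\operatorname{Si}(\mathcal C)$.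

Let $\mathcal E$ be any class with $\operatorname{Si}(\mathcal E)=\operatorname{Si}(\mathcal C)$. Elements of $M$ are simple and not in $\mathcal C$, so they are not in $\mathcal E$; as $\mathcal E$ is closed downward, no member of $\mathcal E$ contains an element of $M$, so $\mathcal E\subseteq\mathcal D$. Hence $\mathcal D$ is the largest such class, $\mathcal D=\mathcal W(\mathcal C)$. Being an antichain, $M$ is its basis. $\square$

The easiest inputs can be read off. If $B$ is an antichain of simple permutations, then $M=B$ and the closure changes nothing; conversely, $M$ always consists of simple permutations. This is the fact of Atkinson and Stitt that $\mathcal W(\mathcal C)=\mathcal C$ if and only if each basis element of $\mathcal C$ is simple. For $B=\{123\}$ the permutation $24153$ is in $M$. It is simple: its runs of two to four consecutive positions have value sets $\{2,4\},\{1,4\},\{1,5\},\{3,5\}$, then $\{1,2,4\},\{1,4,5\},\{1,3,5\}$, then $\{1,2,4,5\},\{1,3,4,5\}$, none contiguous. It contains $123$ as $2,4,5$. A simple permutation properly inside it is one of $1,12,21,2413,3142$, and none of these contains $123$.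

**Definition (minimal simple extension).** A simple $\pi$ is a minimal simple extension of $\beta$ if $\pi$ contains $\beta$ and no proper simple subpermutation of $\pi$ contains $\beta$.

By Lemma 1 each $\mu\in M$ contains some $\beta\in B$, and a proper simple subpermutation of $\mu$ containing $\beta$ would contradict minimality of $\mu$. So every $\mu\in M$ is a minimal simple extension of some $\beta\in B$, and we must understand how such a $\mu$ is built around a copy of $\beta$.

## 3. Oscillations: one interval may cost arbitrarily many points

A sensible first plan is to bound $|\mu|$ by a function of $|\beta|$. Fix a copy $P_0$ of $\beta$ in $\mu$. If $P_0$ is not simple, it has at most $\binom{|\beta|}2$ nontrivial intervals. Since $\mu$ is simple, each of them is sliced by some point of $\mu$; add a few such points, destroy the intervals, and arrive at a simple set of bounded size, which by minimality is all of $\mu$.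

This cannot work as stated: it would make $M$ finite for every finite $B$, against Murphy's theorem. It is instructive to see where it stops. A point $q$ that slices an interval $J$ of $P$ does make $J$ fail to be an interval, but $J\cup\{q\}$ may be an interval of $P\cup\{q\}$, and then a further point is needed, and so on. Here is a case where this goes on as long as we like.

Let $N=2r\ge6$ and let $\pi$ be the permutation $2,4,1,6,3,8,5,\dots,2r,2r-3,2r-1$, with points named
$$v_1=(1,2),\quad v_{2j}=(2j+1,2j-1)\ (1\le j<r),\quad v_{2j-1}=(2j-2,2j)\ (2\le j\le r),\quad v_{2r}=(2r,2r-1).$$
For $N=8$ this is $2\,4\,1\,6\,3\,8\,5\,7$. Let $2\le i<N$ and $R=\operatorname{rect}(v_1,\dots,v_i)$. If $i=2j$, then $v_1,\dots,v_i$ have the values $1,\dots,2j$ and the positions $1,\dots,2j+1$ except $2j$, and the missing position belongs to $v_{i+1}$. If $i=2j-1$, they have the positions $1,\dots,2j-1$ and the values $1,\dots,2j$ except $2j-1$, and the missing value belongs to $v_{i+1}$. So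
$$v_{i+1}\text{ is the only point outside }\{v_1,\dots,v_i\}\text{ that meets }\operatorname{rect}(v_1,\dots,v_i). \tag{2}$$

The permutation $\pi$ is simple. Call two points adjacent if they form an inversion. The coordinates show that $v_i,v_{i+1}$ are adjacent. For $j\ge i+2$ and $i\ge2$, (2) says that $v_j$ does not meet $\operatorname{rect}(v_1,\dots,v_i)$, whose two ranges start at $1$; so $v_j$ is above and to the right of $v_i$ and they are not adjacent. Also $v_1=(1,2)$ is not adjacent to $v_j$, $j\ge3$, as $v_j$ has value at least $3$. So adjacency is the path $v_1v_2\cdots v_N$. Suppose $K$ is a nontrivial interval. A point outside $K$ is adjacent to all or to none of $K$. As the path is connected, some $v_i\notin K$ is adjacent to a point of $K$, hence to all of $K$, so $K=\{v_{i-1},v_{i+1}\}$. As $N\ge4$, one of $v_{i-2}$, $v_{i+2}$ exists; it is adjacent to exactly one point of $K$ and lies outside $K$, a contradiction.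

Now let $P=\{v_1,v_2,v_N\}$, a copy of $213$, with interval $J=\{v_1,v_2\}$. Let $P\subseteq S\subseteq\pi$, and suppose $S$ misses some $v_i$, $3\le i\le N-1$. By (2) no $v_j$ with $j>i$ meets $\operatorname{rect}(v_1,\dots,v_{i-1})$, so $S\cap\{v_1,\dots,v_{i-1}\}$ is an interval of $S$; it contains $v_1,v_2$ and omits $v_N$. So $S$ is not simple. Inside $\pi$, the only simple set containing this copy of $213$ is $\pi$ itself: one interval of two points costs $N-3$ new points. (This $\pi$ is not a minimal simple extension of $213$, since it contains $2413$, which contains $213$. The example defeats the method; Murphy's theorem defeats the bound.)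

But look at how the $N-3$ points sit: each slices the rectangle of everything before it, alternately from above and from the right, and separates its predecessor from the rest. To describe such a chain one needs only a bounded amount of information per point. So the plan changes. We do not bound the number of points; we bound the number of chains, and then write each chain as a stretch of a word over a finite alphabet.

## 4. Shortest escapes from an interval

The purpose of this section is to show that an interval can always be broken by a rigid chain. Let $\pi$ be simple, $P\subseteq\pi$, and $J$ a nontrivial interval of $P$.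

**Lemma 2.** There are $m\ge1$, points $q_1,\dots,q_m\in\pi\setminus P$ and $e\in P\setminus J$ such that, with $J_i=J\cup\{q_1,\dots,q_i\}$ and $R_i=\operatorname{rect}(J_i)$:

- (a) $q_i$ slices $R_{i-1}$ for $1\le i\le m$;
- (b) $q_{i+1}$ separates $q_i$ from $R_{i-1}$ for $1\le i<m$;
- (c) no point of $P\setminus J$ meets $R_{m-1}$, and $e$ separates $q_m$ from $R_{m-1}$.

The chain leaves $J$, keeps clear of the rest of $P$ until its last point, and the last point reaches past $e$. Passing from $P$ to $P\cup\{q_1,\dots,q_m\}$ for points $q_i\notin P$ with (a)–(c) is called a pin step on $J$, and the $q_i$ are its pins. In Section 3, $v_3,\dots,v_{N-1}$ are the pins of a step on $\{v_1,v_2\}$ with $e=v_N$. In general, consecutive pins alternate between vertical and horizontal: if $q_i$ is vertical then $y(q_{i+1})$ is in the $y$-range of $R_i$ by (b), so $x(q_{i+1})$ is not in its $x$-range, by (a).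

**Proof.** Call $q_1,\dots,q_m\in\pi$ ($m\ge1$) an escape sequence if (a) holds and some point of $P\setminus J$ meets $R_m$. We take a shortest one and read off (b) and (c) from minimality.

**Step 1: an escape sequence exists.** This uses that $\pi$ is simple. No point of $P\setminus J$ meets $R_0$, as $J$ is an interval of $P$. Suppose $q_1,\dots,q_i$ are chosen, $i\ge0$, and no point of $P\setminus J$ meets $R_i$. Then $\pi\cap R_i$ has at least two points (those of $J$) and omits $P\setminus J\ne\emptyset$, so it is not an interval of $\pi$. Its bounding rectangle is $R_i$. So some point of $\pi$ outside $R_i$ meets $R_i$, hence slices it; take it as $q_{i+1}$. The sets $\pi\cap R_i$ strictly grow, so the procedure stops, and it can only stop when a point of $P\setminus J$ meets $R_m$ for some $m\ge1$.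

Fix an escape sequence with $m$ minimum.

**Step 2: the pins are new points.** By minimality no point of $P\setminus J$ meets $R_i$ for $i<m$. As $q_i$ meets $R_{i-1}$, $q_i\notin P\setminus J$ for $i\le m$. Also $q_i\notin R_{i-1}\supseteq J_{i-1}$, so $q_i\notin J$ and the $q_i$ are distinct. Hence $q_i\in\pi\setminus P$.

**Step 3: property (c).** The first half was just noted. Let $e\in P\setminus J$ meet $R_m$, and let $q_m$ be vertical. Then $R_m$ and $R_{m-1}$ have the same $x$-range, and $e$ does not meet $R_{m-1}$. So $y(e)$ is in the $y$-range of $R_m$ but not in that of $R_{m-1}$. The former is the smallest interval containing the latter and $y(q_m)$, and $e\ne q_m$, so $y(e)$ is strictly between $y(q_m)$ and the $y$-range of $R_{m-1}$. For $q_m$ horizontal exchange $x$ and $y$.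

**Step 4: a dichotomy.** We prepare (b) by showing, for $2\le k\le m$,
$$\text{either } q_k \text{ slices } R_{k-2},\ \text{ or } q_k \text{ separates } q_{k-1} \text{ from } R_{k-2}. \tag{3}$$
Let $q_{k-1}$ be vertical, so that $R_{k-1}$ and $R_{k-2}$ have the same $x$-range. We have $q_k\notin R_{k-1}\supseteq R_{k-2}$. If $x(q_k)$ is in the common $x$-range, or $y(q_k)$ is in the $y$-range of $R_{k-2}$, then $q_k$ meets $R_{k-2}$ without lying in it, so it slices it. Otherwise, since $q_k$ slices $R_{k-1}$, $y(q_k)$ is in the $y$-range of $R_{k-1}$ but not in that of $R_{k-2}$, which is separation. The horizontal case is the same with $x$ and $y$ exchanged.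

**Step 5: property (b), by deleting a pin.** We show by downward induction on $k=m,m-1,\dots,2$ that $q_k$ does not slice $R_{k-2}$; by (3) this gives (b). Suppose it holds for all larger indices, so that $q_{j+1}$ separates $q_j$ from $R_{j-1}$ for $k\le j<m$; and suppose that $q_k$ slices $R_{k-2}$. Delete $q_{k-1}$. We check that what remains is an escape sequence.

The pins up to $q_{k-2}$ are unaffected, and $q_k$ slices $R_{k-2}$ by assumption. For $k\le j\le m$ put $R'_j=\operatorname{rect}(J_j\setminus\{q_{k-1}\})$, which contains $q_j$ and $J$. For $j<m$, $q_{j+1}\notin R_j\supseteq R'_j$, while in one coordinate $q_{j+1}$ is strictly between $q_j$ and $R_{j-1}\supseteq J$; so that coordinate is in the range of $R_j'$, and $q_{j+1}$ slices $R'_j$. In the same way $e$, which separates $q_m$ from $R_{m-1}\supseteq J$, meets $R'_m$. So there is an escape sequence of length $m-1\ge1$, contradicting the choice of $m$. $\square$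

**Example (the class $\operatorname{Av}(132)$).** Let us prove $\mathcal W(\operatorname{Av}(132))=\operatorname{Av}(2413,3142)$. Both $2413$ and $3142$ are simple and contain $132$ (as $2,4,3$ and $1,4,2$), and there is no simple permutation of length $3$; so both are in $M$. We show that every simple $\pi$ containing $132$ contains one of them; then $M=\{2413,3142\}$. Let $P=\{a,b,c\}$ be a copy of $132$, $a$ the lower left point, $J=\{b,c\}$. Apply Lemma 2; $e=a$ is forced. Since $a$ is below and to the left of $J$ and does not meet $R_{m-1}$, it is below and to the left of all of $R_{m-1}$, so $q_m$ is either a left pin with $x(q_m)<x(a)$ or a down pin with $y(q_m)<y(a)$. Reflection in the diagonal exchanges these cases, preserves $132$, and exchanges $3142$ and $2413$. So let $q_m$ be a left pin; we find $3142$.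

- If $m=1$: from left to right $q_1,a,b,c$, and from bottom to top $a,c,q_1,b$. This is $3142$.
- If $m\ge2$ and $q_{m-1}$ is an up pin: some $w\in J_{m-2}$ is to the right of $q_{m-1}$, and $y(q_m)$ is between $R_{m-2}$ and $q_{m-1}$. From left to right $q_m,a,q_{m-1},w$; from bottom to top $a,w,q_m,q_{m-1}$. This is $3142$.
- If $m\ge2$ and $q_{m-1}$ is a down pin: some $w\in J_{m-2}$ is to the left of $q_{m-1}$. From left to right $q_m,a,w,q_{m-1}$; from bottom to top $a,q_{m-1},q_m,w$. This is $3142$.

## 5. The intervals that survive a pin step

We want to repeat pin steps until no nontrivial interval is left, and to bound the number of steps. The obvious measure, the number of nontrivial intervals, is not good enough.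

**Example (an interval that doubles).** Let $P=\{p_1,p_2,p_3\}$ be a copy of $123$, with nontrivial intervals $\{p_1,p_2\}$ and $\{p_2,p_3\}$. Take $J=\{p_1,p_2\}$ and one pin $q$ with $x$-coordinate between $p_1$ and $p_2$ and above $p_3$; then $e=p_3$ separates $q$ from $\operatorname{rect}(J)$. The new set $p_1,q,p_2,p_3$ has pattern $1423$, with nontrivial intervals $\{p_2,p_3\}$ and $\{q,p_2,p_3\}$. There were two, and there are two. The interval $J$ has gone, but $L=\{p_2,p_3\}$ has two descendants, $L$ and $L\cup\{q\}$.

The next lemma says that this is the only way in which the count can fail to fall, and that it happens only when $|J|=2$ and $L$ contains exactly one of the two points of $J$. From now on $J$ is chosen minimal.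

**Lemma 3.** In the situation of Lemma 2, suppose $J$ is a minimal nontrivial interval of $P$. Let $Q=\{q_1,\dots,q_m\}$ and $P'=P\cup Q$. If $K$ is a nontrivial interval of $P'$, then $L=K\cap P$ is a nontrivial interval of $P$ with $L\ne J$, and $K\in\{L,L\cup Q\}$. Moreover, for a given $L$ both $L$ and $L\cup Q$ can be nontrivial intervals of $P'$ only if $|J|=2$ and $|L\cap J|=1$.

**Proof.** Intervals of $J$ are intervals of $P$, so by minimality $J$ is a simple permutation. As a trace of $K$, $L$ is an interval of $P$. Put $q_{m+1}=e$; then by (b) and (c), $q_{i+1}$ separates $q_i$ from $R_{i-1}$ for all $1\le i\le m$. The hypotheses and conclusions are symmetric under reflections of the plane in horizontal and vertical lines and in the diagonal.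

**Case A: $|K\cap J_m|\ge2$.** Here we show that $K$ swallows the whole chain. Claim: $K\supseteq Q\cup\{e\}$, and either $K\supseteq J$, or $|J|=2$ and $|K\cap J|=1$.

First let $|K\cap J|\ge2$. Then $K\cap J$ is an interval of the simple permutation $J$, so $K\supseteq J$. By (a), $q_1$ is strictly between two points of $J$ in one coordinate, so $q_1\in K$ by (1). Inductively, if $J_{i-1}\subseteq K$ then $q_i$, which slices $R_{i-1}=\operatorname{rect}(J_{i-1})$, is in $K$. So $Q\subseteq K$. By (c), $e$ is strictly between $q_m$ and $J$ in one coordinate, so $e\in K$.

Now let $|K\cap J|\le1$. We proceed in four moves.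

*The chain runs forward to $e$.* Since $|K\cap J_m|\ge2$, some pin is in $K$; let $i$ be maximal with $q_i\in K$. Then $K\cap J_m\subseteq J_i$, so there is $z\in K\cap J_{i-1}$. As $q_{i+1}$ separates $q_i$ from $R_{i-1}\ni z$, $q_{i+1}\in K$ by (1). By maximality, $i=m$ and $q_m,e\in K$.

*Normalisation.* By (c), $e$ does not meet $R_{m-1}$. So it lies in one of the four corner regions, and by reflections we may assume that $e$ is above and to the right of all of $R_{m-1}$.

*The chain runs backward to $q_1$.* Let $q_{i+1}\in K$ with $1\le i\le m-1$; we show $q_i\in K$. Say $q_i$ is horizontal. If it is a right pin, then $x(q_{i+1})<x(q_i)$ by (b), and $x(q_i)<x(e)$ as $q_i\in R_{m-1}$; so $q_i$ is between $q_{i+1}$ and $e$, and $q_i\in K$. If it is a left pin, then by (b) $q_{i+1}$ is to the left of all of $J_{i-1}$, and $J_{i-1}\subseteq R_{m-1}$ is to the left of $e$. So $J\subseteq J_{i-1}\subseteq K$ by (1), contradicting $|K\cap J|\le1$. If $q_i$ is vertical, use $y$ instead of $x$. Starting from $q_m\in K$ we get $Q\subseteq K$.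

*The size of $J$.* As $q_1$ slices $R_0$, there is a point of $J$ to the right of $q_1$ (if $q_1$ is vertical) or above $q_1$ (if horizontal). It lies between $q_1$ and $e$ in that coordinate, hence in $K$. So $K\cap J=\{b\}$ for some $b$. A point of $J$ to the right of $b$, or above $b$, would lie between $b$ and $e$ in a coordinate, hence in $K$; so there is none. Thus $b$ is both the rightmost and the topmost point of $J$, and $J\setminus\{b\}$ is an interval of $J$, of size $|J|-1\ge1$. As $J$ is simple, $|J|-1=1$. This proves the claim.

**Case B: $|K\cap J_m|\le1$.** Here we show that $K$ avoids the chain. Claim: $K\cap Q=\emptyset$. As $|K|\ge2$ and $P'\setminus J_m=P\setminus J$, there is $y\in K\cap(P\setminus J)$. Suppose $q_i\in K$, so $K\cap J_m=\{q_i\}$. By (c), $y$ does not meet $R_{m-1}$; by reflections, $y$ is above and to the right of $R_{m-1}$. As $q_i$ slices $R_{i-1}\subseteq R_{m-1}$, some $w\in J_{i-1}$ is to the right of $q_i$ (if $q_i$ is vertical) or above it (if horizontal). Then $w$ is between $q_i$ and $y$ in that coordinate, so $w\in K\cap J_m$ and $w\ne q_i$, a contradiction.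

**Collecting the cases.** In Case A, $K=L\cup Q$. The set $L$ contains $e\notin J$ and a point of $J$, so $|L|\ge2$ and $L\ne J$; and $L\ne P$, since otherwise $K=P'$. In Case B, $K=L$, so $|L|\ge2$; and $|L\cap J|\le1<|J|$, so $L\ne J$ and $L\ne P$. This is the first assertion.

If both $L$ and $L\cup Q$ are nontrivial intervals of $P'$, then $L$, which does not contain $Q$, falls under Case B, and $L\cup Q$, which meets $Q$, falls under Case A. Case B gives $|L\cap J|\le1$. Then in the claim of Case A for $K=L\cup Q$ the alternative $K\supseteq J$ is excluded, so $|J|=2$ and $|L\cap J|=|K\cap J|=1$. $\square$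

## 6. A weighted count of intervals, and at most $4N(\beta)$ pin steps

The doubling needs a two-point $J$ that straddles the boundary of $L$. In the original copy of $\beta$ only two such pairs are available for each $L$, one at its left end and one at its right end, and each pair, once used, is destroyed for good. So we give each interval a weight $2^d$, where $d$ is the number of straddling pairs still unused.

**Proposition 4.** Let $\pi$ be a minimal simple extension of $\beta$, and $P_0\subseteq\pi$ a copy of $\beta$. Then there are $\tau\le4N(\beta)$ and sets $P_0\subset P_1\subset\dots\subset P_\tau=\pi$ such that for $1\le t\le\tau$, $P_t=P_{t-1}\cup\{q^t_1,\dots,q^t_{m_t}\}$ where, for some nontrivial interval $J^t$ of $P_{t-1}$ with $J^t\cap P_0\ne\emptyset$, the points $q^t_i$ satisfy (a)–(c) of Lemma 2 for $(P,J)=(P_{t-1},J^t)$ and are not in $P_{t-1}$.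

**Proof.** While $P_{t-1}$ is not simple, choose a minimal nontrivial interval $J^t$ of it, apply Lemma 2 to $(P_{t-1},J^t)$, and let $P_t=P_{t-1}\cup Q^t$ with $Q^t$ the set of pins.

**Step 1: traces on $P_0$.** This lets us compare intervals from different stages. By Lemma 3, the trace on $P_{t-1}$ of a nontrivial interval of $P_t$ is a nontrivial interval of $P_{t-1}$. By induction, for each nontrivial interval $K$ of $P_t$, the trace $K\cap P_0$ is a nontrivial interval of $P_0$; so $|K\cap P_0|\ge2$. In particular $|J^t\cap P_0|\ge2$.

**Step 2: the potential.** Let $A$ be the set of two-point nontrivial intervals of $P_0$. A member of $A$ occupies two consecutive positions of $P_0$. An interval $L_0$ of $P_0$ occupies consecutive positions $c,\dots,d$, and a member of $A$ meeting $L_0$ in exactly one point occupies the positions $c-1,c$ or $d,d+1$. So there are at most two such members. Let $d_t(L_0)\le2$ be the number of those that are not among $J^1,\dots,J^t$, and put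
$$\Psi_t=\sum_K2^{d_t(K\cap P_0)},\qquad K\text{ over the nontrivial intervals of }P_t. \tag{4}$$

**Step 3: $\Psi_t\le\Psi_{t-1}-1$.** Map each nontrivial interval $K$ of $P_t$ to $L=K\cap P_{t-1}$, a nontrivial interval of $P_{t-1}$ with the same trace on $P_0$. By Lemma 3, $L\ne J^t$, and each $L$ has at most two preimages, $L$ and $L\cup Q^t$.

If $L$ has one preimage, that preimage contributes $2^{d_t(L\cap P_0)}\le2^{d_{t-1}(L\cap P_0)}$ to $\Psi_t$.

If $L$ has two preimages, then $|J^t|=2$ and $|L\cap J^t|=1$. Since $|J^t\cap P_0|\ge2$, $J^t\subseteq P_0$; by Step 1, $J^t=J^t\cap P_0$ is a nontrivial interval of $P_0$, so $J^t\in A$, and it meets $L\cap P_0$ in exactly one point. Moreover $J^t\ne J^s$ for $s<t$, because the pin $q^s_1\in P_{t-1}$ slices $\operatorname{rect}(J^s)$, so that $J^s$ is not an interval of $P_{t-1}$. So $J^t$ is counted in $d_{t-1}(L\cap P_0)$ and not in $d_t(L\cap P_0)$, that is, $d_t(L\cap P_0)=d_{t-1}(L\cap P_0)-1$. The two preimages together contribute $2\cdot2^{d_{t-1}(L\cap P_0)-1}=2^{d_{t-1}(L\cap P_0)}$.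

So in total the preimages of $L$ contribute to $\Psi_t$ at most what $L$ contributes to $\Psi_{t-1}$. As $J^t$ contributes at least $1$ to $\Psi_{t-1}$ and has no preimage, the claim follows.

**Step 4: termination.** Since $d_0\le2$, $\Psi_0\le4N(\beta)$; and $\Psi_t\ge0$ is an integer. So the process stops after some $\tau\le4N(\beta)$ steps with $P_\tau$ simple. As $P_\tau$ contains $\beta$ and $\pi$ is a minimal simple extension, $P_\tau=\pi$. $\square$

A nontrivial interval of $\beta$ is determined by its first and last positions, which differ, so $N(\beta)\le\binom{|\beta|}2$ and $4N(\beta)\le2|\beta|^2$.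

**Example ($24153$ as an extension of $123$).** Name the points $a=(1,2)$, $b=(2,4)$, $f=(3,1)$, $c=(4,5)$, $g=(5,3)$, and let $P_0=\{a,b,c\}$. Take $J^1=\{a,b\}$, with rectangle $[1,2]\times[2,4]$. The right pin $g$ slices it, and $c$ separates $g$ from it; so this is a pin step with $m_1=1$ and $P_1=\{a,b,c,g\}$, of pattern $1342$. The nontrivial intervals of $P_1$ are $\{b,c\}$ and $\{b,c,g\}$, both with trace $\{b,c\}$: a doubling. Take $J^2=\{b,c\}$, with rectangle $[2,4]\times[4,5]$. The down pin $f$ slices it, and $a$ separates $f$ from it. Then $P_2$ is everything, and $\tau=2$. The potential is $\Psi_0=2+2=4$, as each of $\{a,b\},\{b,c\}$ is straddled by the other; $\Psi_1=1+1=2$, as $\{a,b\}$ is used up; and $\Psi_2=0$.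

## 7. Minimal simple extensions as words over a finite alphabet

The purpose of this section is to write the configuration of Proposition 4 as a word with one letter per point, over an alphabet depending only on $k=|\beta|$ and $\tau$, so that the two coordinate orders can be recovered by looking at two letters and asking whether they are adjacent. Recording the relation of every point to all earlier points would need an unbounded alphabet. Instead we record relations to boundedly many special points and let (b) and (c) supply the rest.

Let $\pi$ be as in Proposition 4, and put $J^t_i=J^t\cup\{q^t_1,\dots,q^t_i\}$, $R^t_i=\operatorname{rect}(J^t_i)$. Each pin $q^t_i$ has a direction $\delta(q^t_i)\in\{U,D,L,R\}$, the side of $R^t_{i-1}$ on which it lies. Consecutive pins of a step alternate between vertical and horizontal. Number the points of $P_0$ from left to right, and fix $r_t$ such that the $r_t$-th point of $P_0$ is in $J^t$; this is possible as $J^t\cap P_0\ne\emptyset$.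

**Definition (special points).** Let $I=\{1,\dots,k\}\cup\{(t,\mathsf f),(t,\mathsf l):1\le t\le\tau\}$. Let $s_j$ be the $j$-th point of $P_0$, $s_{(t,\mathsf f)}=q^t_1$ and $s_{(t,\mathsf l)}=q^t_{m_t}$ (the first and the last pin of step $t$). Fix a linear order on $I$.

**Definition (letters).** The letter of a point $p\in\pi$ is an element of a finite alphabet $\Sigma_{k,\tau}$ and consists of:

- $\kappa(p)\in\{0,\dots,\tau\}$: $0$ if $p\in P_0$, else the step in which $p$ was added;
- $\mathrm{sp}(p)$: the least $i\in I$ with $s_i=p$, or $\varnothing$ if there is none;
- for each $i\in I$, the signs of $x(p)-x(s_i)$ and of $y(p)-y(s_i)$, in $\{-1,0,1\}$;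
- for each $t\in\{1,\dots,\tau\}$ a bit $\mu_t(p)$, equal to $1$ if and only if $p\in J^t$;
- $\delta(p)$ and $\delta^-(p)$: the direction of $p$ and of the preceding pin of the same step, $\varnothing$ where undefined;
- $\mathrm{rep}(p)=r_{\kappa(p)}$ if $\kappa(p)\ge1$, else $1$.

The alphabet $\Sigma_{k,\tau}$ is the set of all tuples of this format. The word of $\pi$ lists the letters of the points in the order: $P_0$ from left to right, then $q^1_1,\dots,q^1_{m_1}$, then $q^2_1,\dots,q^2_{m_2}$, and so on. Its length is $|\pi|$.

**Definition (decoding).** For an arbitrary word over $\Sigma_{k,\tau}$ and positions $u<v$, define $H(u,v)\in\{-1,0,1\}$, meant as the sign of $x(u)-x(v)$, by the first applicable rule: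

- (D1) If $\mathrm{sp}(v)=i\ne\varnothing$: the $x$-sign with respect to $i$ recorded at $u$.
- (D2) Else, if $\mathrm{sp}(u)=i\ne\varnothing$: minus the $x$-sign with respect to $i$ recorded at $v$.
- (D3) Else, if $t=\kappa(v)\ge1$ and ($\kappa(u)=t$ or $\mu_t(u)=1$): if $\delta(v)=R$, $H=-1$; if $\delta(v)=L$, $H=1$. If $\delta(v)\in\{U,D\}$ and $\delta^-(v)=R$: $H=-1$ if $u\ne v-1$, and $H=1$ if $u=v-1$. If $\delta(v)\in\{U,D\}$ and $\delta^-(v)=L$: the opposite values. Otherwise $H=0$.
- (D4) Else, if $\kappa(v)\ge1$: the $x$-sign with respect to the index $\mathrm{rep}(v)$ recorded at $u$. If $\kappa(v)=0$: $H=0$.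

Define $V(u,v)$ likewise, with $y,U,D,L,R$ in place of $x,R,L,D,U$ respectively. So in (D3) $\delta(v)=U$ gives $-1$ and $\delta(v)=D$ gives $1$; and for $\delta(v)\in\{L,R\}$ the value depends on $\delta^-(v)\in\{U,D\}$, with $U$ playing the part of $R$ and $D$ the part of $L$. Put
$$a<_xb\iff(a<b\text{ and }H(a,b)=-1)\text{ or }(b<a\text{ and }H(b,a)=1), \tag{5}$$
and define $<_y$ similarly from $V$.

On an arbitrary word, (5) may fail to give linear orders; this will be tested separately. On words that come from permutations it gives the right answer.

**Lemma 5.** If $w$ is the word of $\pi$, then $(\{1,\dots,|w|\};<_x,<_y)$ is isomorphic, via the listing, to $\pi$ with its two coordinate orders.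

**Proof.** Let $u<v$ be positions, identified with points. It is enough to show that $H(u,v)$ and $V(u,v)$ are the signs of $x(u)-x(v)$ and $y(u)-y(v)$. We treat $H$; $V$ is identical after exchanging the coordinates.

If (D1) applies, then $v=s_i$ and the sign recorded at $u$ is that of $x(u)-x(v)$. If (D2) applies, then $u=s_i$, and minus the sign of $x(v)-x(u)$ is what we want.

Otherwise neither point is special. So $v\notin P_0$, and $v$ is neither first nor last in its step: $v=q^t_i$ with $2\le i\le m_t-1$, and $v-1$ is the position of $q^t_{i-1}$. Since $u<v$, either $u\in P_{t-1}$ or $u=q^t_j$ with $j<i$.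

**Rule (D3).** Here $\kappa(u)=t$ or $u\in J^t$, so $u\in J^t_{i-1}$. If $\delta(v)=R$ (resp. $L$), then $v$ is to the right (resp. left) of all of $J^t_{i-1}$, so $H=-1$ (resp. $1$) is correct. If $\delta(v)\in\{U,D\}$, then $q^t_{i-1}$ is horizontal and by (b) $v$ separates it from $R^t_{i-2}$. If $\delta^-(v)=R$, this means that $v$ is to the right of all of $J^t_{i-2}$ and to the left of $q^t_{i-1}$. Now $u\ne v-1$ if and only if $u\in J^t_{i-2}$; so $H=-1$ for $u\ne v-1$ and $H=1$ for $u=v-1$ are correct. The case $\delta^-(v)=L$ is the mirror image.

**Rule (D4).** Here $u\in P_{t-1}\setminus J^t$. By (c), $u$ does not meet $R^t_{m_t-1}$. This rectangle contains $v=q^t_i$, as $i\le m_t-1$, and it contains the $r_t$-th point of $P_0$, which is in $J^t$. So $u$ is on the same side of both, in both coordinates, and the sign recorded at $u$ with respect to $\mathrm{rep}(v)=r_t$ is the sign of $x(u)-x(v)$. $\square$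

**Example (the oscillation as a word).** The encoding and the proof of Lemma 5 use only the structure listed in Proposition 4, so they apply to the $\pi$ of Section 3 with $P_0=\{v_1,v_2,v_N\}$, $\tau=1$, $J^1=\{v_1,v_2\}$, pins $q_i=v_{i+2}$ for $1\le i\le m=N-3$, and $r_1=1$. The directions are $U,R,U,R,\dots,U$. For $N=8$ take $v=q_4=(7,5)$, with $\delta(v)=R$, $\delta^-(v)=U$. For $u=q_3=(4,6)$, (D3) gives $H=-1$ and, as $u=v-1$, $V=1$; indeed $4<7$ and $6>5$. For $u=q_2=(5,3)$ it gives $H=-1$, $V=-1$; indeed $5<7$ and $3<5$. For large $N$ the pins $q_3,q_5,\dots,q_{m-2}$ have the same letter, and so do $q_4,q_6,\dots,q_{m-3}$: all of these lie above and to the right of $v_1$, $v_2$ and $q_1=(2,4)$, and below and to the left of $v_N$ and $q_m$, and nothing else in the letter varies within each family. So arbitrarily long oscillations are coded by words in which two letters alternate for a long stretch.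

## 8. Theorem A from monadic second-order logic on words

Recall MSO logic over finite words over an alphabet $\Sigma$. There are first-order variables for positions and set variables for sets of positions, the atomic formulas are $u<v$, $u\in X$, and "position $u$ carries letter $a$", and one may use Boolean connectives and quantify both kinds of variables. The successor relation $v=u+1$ is definable. For example, "the word is nonempty and has even length" is expressed by: there is a set $X$ that contains the first position, does not contain the last one, and contains exactly one of $u,u+1$ for every $u$ that is not last. The Büchi–Elgot–Trakhtenbrot theorem (Büchi 1960; Elgot 1961; Trakhtenbrot 1962) says that from an MSO sentence over finite words one can compute a finite automaton accepting exactly its models.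

**Proof of Theorem A.** If $B=\emptyset$, then $\mathcal W(\operatorname{Av}(B))$ is the class of all permutations, whose basis is empty. Let $B\ne\emptyset$. For each $k\in\{|\beta|:\beta\in B\}$ and each $0\le\tau\le2k^2$ we consider words over $\Sigma_{k,\tau}$.

**Step 1: a sentence that recognises codes of basis elements.** By (D1)–(D4), for $u<v$ the values $H(u,v)$, $V(u,v)$ depend only on the letters at $u$ and $v$ and on whether $u=v-1$. So $a<_xb$ and $a<_yb$ are quantifier-free formulas in the letter predicates, the word order and the successor relation. With $X,Y$ ranging over sets of positions, write: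

- $\mathrm{Lin}$: $<_x$ and $<_y$ are strict linear orders.
- $\mathrm{Int}(Y,X)$: $Y\subseteq X$, and there are no $a,b\in Y$, $c\in X\setminus Y$ with $a<_xc<_xb$ or $a<_yc<_yb$.
- $\mathrm{Simple}(X)$: for all $Y$, $\mathrm{Int}(Y,X)$ implies $|Y|\le1$ or $Y=X$.
- $\mathrm{Cont}_B(X)$: for some $\beta\in B$ there are $x_1,\dots,x_{|\beta|}\in X$ order isomorphic to $\beta$ under $<_x,<_y$.

Let "All" be the set of all positions, and let $\Phi_B$ be the sentence
$$\mathrm{Lin}\wedge\mathrm{Simple}(\mathrm{All})\wedge\mathrm{Cont}_B(\mathrm{All})\wedge\forall X\,\big(X\ne\mathrm{All}\wedge\mathrm{Simple}(X)\to\neg\mathrm{Cont}_B(X)\big). \tag{6}$$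
All four are MSO formulas over words; the "for some $\beta\in B$" is a finite disjunction.

**Step 2: models of $\Phi_B$ decode into $M$.** A word satisfying $\mathrm{Lin}$ decodes, via $<_x,<_y$, to a permutation of the same length (nonempty if also $\mathrm{Cont}_B(\mathrm{All})$ holds), and its subpermutations correspond to the sets $X$ of positions. If the word satisfies $\Phi_B$, this permutation is simple, contains an element of $B$, and has no proper simple subpermutation containing an element of $B$. So it is in $M$, which is the basis by Lemma 1.

**Step 3: every element of $M$ is decoded from a model.** Let $\mu\in M$. It is a minimal simple extension of some $\beta\in B$. By Proposition 4, with $\tau\le4N(\beta)\le2|\beta|^2$, it has a word over $\Sigma_{|\beta|,\tau}$, and by Lemma 5 this word decodes to $\mu$. As $\mu\in M$, the word satisfies $\Phi_B$.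

**Step 4: finiteness.** So $M$ is exactly the set of decodings of the words in the finitely many languages
$$\mathcal L_{k,\tau}=\{w\in\Sigma_{k,\tau}^*:w\models\Phi_B\}. \tag{7}$$
If all of them are finite, so is $M$. If one of them is infinite, it contains words of unboundedly many lengths, as there are finitely many words of each length; decoding preserves length, so $M$ is infinite. Hence $M$ is infinite if and only if some $\mathcal L_{k,\tau}$ is infinite. By the Büchi–Elgot–Trakhtenbrot theorem, automata for the $\mathcal L_{k,\tau}$ can be computed from $B$. Finiteness of a regular language given by an automaton is decidable: after making the automaton deterministic, the language is infinite if and only if some state lies on a cycle, is reachable from the initial state, and has an accepting state reachable from it. $\blacksquare$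

The reverse inclusion in Step 2 is why we never had to ask which words are codes of configurations as in Proposition 4. Any word whatever that passes $\Phi_B$ gives a member of $M$, and Steps 2 and 3 together give equality.

## 9. Lengths, pin sequences, MSO properties and a fourfold exponential: Theorem B

**Part (2).** The first assertion is (7). If all $\mathcal L_{k,\tau}$ are finite, list their words and decode them; this computes $M$. For the lengths, replace every letter of an automaton for $\mathcal L_{k,\tau}$ by one letter and determinise; the resulting automaton is a path running into a cycle, and the lengths it accepts form an ultimately periodic set that can be read off. The set of lengths of members of $M$ is the union of these finitely many sets, so it is effectively ultimately periodic. If $M$ is infinite, this set is infinite, as there are finitely many permutations of each length; and an infinite ultimately periodic set contains an infinite arithmetic progression.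

**Part (4).** Replace $\Phi_B$ by $\Phi_B\wedge\psi$, with $<_x,<_y$ in $\psi$ replaced by their defining formulas (5). A word satisfies this if and only if it decodes to a member of $M$ that satisfies $\psi$, and all such members arise. As in Step 4 above, some (respectively infinitely many) members of $M$ satisfy $\psi$ if and only if one of the resulting regular languages is nonempty (respectively infinite), and both are decidable.

**Part (1).** The first sentence is Proposition 4 together with $N(\beta)\le\binom{|\beta|}2$. For the second we find a proper pin sequence inside each pin step. Let $\mu\in M$ and consider a step of Proposition 4 with pins $q_1,\dots,q_m$ and interval $J$. As $q_1$ slices $\operatorname{rect}(J)$, choose $j_1,j_2\in J$ on the two sides of $q_1$ in the relevant coordinate. Since $q_1\notin\operatorname{rect}(J)\supseteq\operatorname{rect}(j_1,j_2)$, it slices $\operatorname{rect}(j_1,j_2)$, and it lies strictly between $j_2$ and $j_1$ in a coordinate. For $1\le i<m$, $q_{i+1}$ is outside $R_i$ and, in a coordinate, strictly between $q_i$ and $R_{i-1}$. So it slices $\operatorname{rect}(j_1,j_2,q_1,\dots,q_i)$ and lies, in that coordinate, strictly between $q_i$ and all of $j_1,j_2,q_1,\dots,q_{i-1}$.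 Hence
$$j_1,j_2,q_1,\dots,q_{m-1}$$
is a proper pin sequence of length $m+1$. It omits $q_m$, so its point set is a proper subpermutation of the basis element $\mu$ and therefore belongs to $\mathcal W(\operatorname{Av}(B))$. So $m+1\le\ell$. There are at most $2n^2$ steps, and $|P_0|\le n$, so $|\mu|\le n+2n^2\ell$. In particular $M$ is finite.

**Part (3).** We follow the sizes of automata for the pieces of $\Phi_B$. "Poly" stands for fixed polynomials in $n$, possibly different at each occurrence; note that for $j\ge1$ a product of boundedly many quantities $\exp_j(\mathrm{poly})$ is again $\exp_j(\mathrm{poly})$, and that the subset construction turns a nondeterministic automaton (NFA) with $\exp_j(\mathrm{poly})$ states into a deterministic one (DFA) with $\exp_{j+1}(\mathrm{poly})$ states, which can then be complemented for free.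

**Step 1: alphabet and quantifier-free formulas.** For $k\le n$ and $\tau\le2n^2$,
$$|\Sigma_{k,\tau}|\le(\tau+1)(|I|+1)\,9^{|I|}\,2^\tau\cdot25\,k\le\exp_1(\mathrm{poly}),$$
since $|I|=k+2\tau$. Also $|B|\le n\cdot n!\le\exp_1(\mathrm{poly})$. Set variables $X,Y$ are handled by adding membership bits to the letters. The truth value of a quantifier-free formula on a tuple of at most $\max(n,3)$ distinct marked positions depends only on their letters (including bits), their relative order, and which of them are adjacent. An NFA can guess the marked positions while reading, together with which variable each of them represents (and which $\beta\in B$ is meant), and store their letters in order of reading, with one bit for each two consecutive marked positions to say whether they are adjacent and one bit to say whether the position last read was marked. At the end it accepts according to the stored data. This takes $\exp_1(\mathrm{poly})^{\max(n,3)}$ times $\exp_1(\mathrm{poly})$ states, which is $\exp_1(\mathrm{poly})$.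

**Step 2: $\mathrm{Int}$, $\mathrm{Cont}_B$, $\mathrm{Lin}$.** By (5), $<_x$ and $<_y$ are irreflexive and antisymmetric on every word: for $a<b$, $a<_xb$ means $H(a,b)=-1$ and $b<_xa$ means $H(a,b)=1$. So $\neg\mathrm{Lin}$ is witnessed by two distinct positions where totality fails or by three distinct positions where transitivity fails. The formula $\neg\mathrm{Int}(Y,X)$ is witnessed by a position of $Y\setminus X$ or by three distinct positions $a,b\in Y$, $c\in X\setminus Y$. The formula $\mathrm{Cont}_B(X)$ is witnessed by at most $n$ positions. So $\neg\mathrm{Lin}$, $\neg\mathrm{Int}(Y,X)$ and $\mathrm{Cont}_B(X)$ have NFAs with $\exp_1(\mathrm{poly})$ states. Hence $\mathrm{Lin}$, $\mathrm{Int}(Y,X)$, $\neg\mathrm{Cont}_B(X)$ and $\mathrm{Cont}_B(\mathrm{All})$ have DFAs with $\exp_2(\mathrm{poly})$ states.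

**Step 3: $\mathrm{Simple}$.** The formula $\neg\mathrm{Simple}(X)$ is $\exists Y\,(\mathrm{Int}(Y,X)\wedge|Y|\ge2\wedge Y\ne X)$. The conditions $|Y|\ge2$ and $Y\ne X$ need a bounded number of states, and the quantifier $\exists Y$ is a projection, which keeps the number of states and gives an NFA. So $\neg\mathrm{Simple}(X)$ has an NFA with $\exp_2(\mathrm{poly})$ states, and $\mathrm{Simple}(\mathrm{All})$ has a DFA with $\exp_3(\mathrm{poly})$ states.

**Step 4: minimality.** The formula $X=\mathrm{All}\vee\neg\mathrm{Simple}(X)\vee\neg\mathrm{Cont}_B(X)$ is a union of three NFAs, so it has an NFA with $\exp_2(\mathrm{poly})$ states. Its complement, $X\ne\mathrm{All}\wedge\mathrm{Simple}(X)\wedge\mathrm{Cont}_B(X)$, has a DFA with $\exp_3(\mathrm{poly})$ states. Projecting out $X$ gives an NFA with $\exp_3(\mathrm{poly})$ states for "there is such an $X$", and complementing once more gives a DFA with $\exp_4(\mathrm{poly})$ states for the last conjunct of (6).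

**Step 5: the bound.** The product DFA for $\Phi_B$ has at most $\exp_4(p(n))$ states, for a suitable polynomial $p$ that serves all $B$ with maximum length $n$ and all relevant $k,\tau$. A DFA with $s$ states that accepts a word of length at least $s$ repeats a state on it, and pumping the loop gives infinitely many accepted words. So if some member of $M$ has length at least $\exp_4(p(n))$, then a word of this length is in some $\mathcal L_{k,\tau}$, this $\mathcal L_{k,\tau}$ is infinite, and $M$ is infinite. Conversely, if $M$ is infinite, it has members of every sufficiently large size bound, that is, of length at least any given number, as there are finitely many permutations of each length. All the constructions used are elementary recursive, so the decision procedure is too. $\blacksquare$
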